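# Straight-line drawings of bounded-degree graphs with an excluded minor

## 1. Linearly many crossings with straight edges

**Theorem 1.** For every graph $H$ there is a constant $c_H$ such that every $H$-minor-free graph $G$ with maximum degree at most $\Delta$ ($\Delta\ge 1$) satisfies
$$\overline{\mathrm{cr}}(G)\le c_H\,\Delta^{6}\,|V(G)|.$$

**Theorem 2.** For a minor-closed class $\mathcal G$ the following are equivalent:

- (a) $\mathcal G$ is not the class of all graphs;
- (b) there is $c$ with $\overline{\mathrm{cr}}(G)\le c\,\Delta(G)^6|V(G)|$ for all $G\in\mathcal G$;
- (c) for every $\Delta$ there is $c$ with $\overline{\mathrm{cr}}(G)\le c|V(G)|$ for all $G\in\mathcal G$ with $\Delta(G)\le\Delta$;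
- (d) the graphs $G\in\mathcal G$ with $\Delta(G)\le 3$ satisfy $\mathrm{cr}(G)=o(|V(G)|^2)$.

Let us unpack this. All graphs are finite, simple and undirected; $\Delta(G)$ is the maximum degree. A *drawing* puts the vertices at distinct points of the plane and represents each edge by a simple curve between its ends. The only vertices an edge meets are its own ends, two edges meet in finitely many points, and no three edges pass through a common point other than a shared end. A *crossing* is a point where two edges meet other than at a common end. The *crossing number* $\mathrm{cr}(G)$ is the least number of crossings in a drawing of $G$. A drawing is *rectilinear* if every edge is a straight segment, and the *rectilinear crossing number* $\overline{\mathrm{cr}}(G)$ is the least number of crossings in a rectilinear drawing. Clearly $\mathrm{cr}(G)\le\overline{\mathrm{cr}}(G)$. A graph is *$H$-minor-free* if $H$ cannot be obtained from a subgraph of it by contracting edges.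

The problem comes from David R. Wood and Jan Arne Telle, "Planar Decompositions and the Crossing Number of Graphs with an Excluded Minor", arXiv:math/0604467 (2006). For the ordinary crossing number it is known that for fixed $H$ and $\Delta$ there is a constant $c(H,\Delta)$ with $\mathrm{cr}(G)\le c\,|V(G)|$ for all $H$-minor-free $G$ of maximum degree at most $\Delta$. It is also known that $\overline{\mathrm{cr}}(G)\le c(\Delta)|V(G)|$ when $H=K_{3,3}$. The question is whether straight edges suffice for every $H$. Theorem 1 says yes, with $c(H,\Delta)=c_H\Delta^6$; the constant $c_H$ is chosen before $\Delta$.

Planar graphs satisfy $\overline{\mathrm{cr}}=0$ by Fáry's theorem. The degree cannot be left out of the bound. The graph $K_{3,n}$, with sides $\{a_1,a_2,a_3\}$ and $\{b_1,\dots,b_n\}$, has no $K_5$-minor: of five disjoint connected branch sets at most three contain some $a_i$, and the other two would be single, non-adjacent $b$'s. In a rectilinear drawing adjacent edges never cross, so a crossing involves exactly two of the $b$'s and lies in $n-2$ of the $\binom n3$ copies of $K_{3,3}$ obtained by choosing three $b$'s. Each copy is non-planar and contains a crossing. So $\overline{\mathrm{cr}}(K_{3,n})\ge\binom n3/(n-2)=n(n-1)/6$, which is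 quadratic.

## 2. Counting pairs, and two toroidal examples

Two edges are *independent* if they have no common end. We never want to worry about degenerate positions, and the following lemma removes that worry.

**Lemma 3 (counting principle).** Place the vertices of $G$ at distinct points and draw edges as segments. Let $\mathcal P$ be a set of pairs of independent edges such that every independent pair not in $\mathcal P$ is disjoint as a pair of closed segments. Then $\overline{\mathrm{cr}}(G)\le|\mathcal P|$, and this is witnessed by a drawing with no three collinear vertices.

*Proof.* Perturb the vertices slightly and generically. Disjoint closed segments stay disjoint. After the perturbation no three vertices are collinear, so adjacent edges meet only at their common end. Three edges through a common non-vertex point would be pairwise independent, and genericity of their six ends excludes this. Each independent pair meets at most once. $\square$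

Consequently, adding one edge to a graph drawn in this way costs at most $|E(G)|$ further pairs, wherever its ends are; isolated vertices may be placed anywhere.

**The square toroidal grid.** For $m\ge5$ let $G$ have vertex set $\mathbb Z_m^2$, with $(i,j)$ adjacent to $(i\pm1,j)$ and $(i,j\pm1)$. It embeds in the torus. Graphs embeddable in the torus are closed under minors, and $K_8$ is not one of them, since it has $28$ edges while a simple graph with $8$ vertices in the torus has at most $3\cdot 8=24$. So $G$ is $K_8$-minor-free, with $\Delta=4$.

Let $X$ be the set of vertices with $i=0$ or $j=0$; $|X|=2m-1$. The rest is a planar $(m-1)\times(m-1)$ grid; let $B$ be its set of $4(m-2)$ boundary vertices. Draw $B$ on the boundary of the square $[-1,1]^2$, as in an evenly spaced grid, and put $X$ at arbitrary distinct points outside the square. Let $S=X\cup B$. Choose $c$ in the interior of the square off all lines through two points of $S$, and draw the remaining $(m-3)\times(m-3)$ grid evenly in the tiny square $c+[-\varepsilon,\varepsilon]^2$, with $\varepsilon$ so small that this square lies in the interior of the large one and misses all these lines.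

An edge from $B$ to the tiny grid runs, say, from the left side of the large square to the left side of the tiny one, and meets the tiny square only in its end. An edge with both ends in $S$ does not meet the tiny square. So an edge inside the tiny square meets no independent edge, and every intersecting independent pair consists of two edges with ends in $S$. There are at most $4|S|\le24m$ such edges, hence $\overline{\mathrm{cr}}(G)\le\frac12(24m)^2=288\,m^2=288\,|V(G)|$.

**A thin torus.** Let $G$ be the product of a triangle and a cycle of length $m\ge4$. A row together with a column of it has $m+2$ vertices. Cutting along them as above leaves a planar rest but gives a bound of order $m^2$, although $|V(G)|=3m$. Here one should cut more often: draw the $m$ triangles in tiny discs around the corners of a convex $m$-gon. Edges between consecutive discs stay near the sides of the polygon, so intersecting edges have ends in a common triangle. At most $9$ edges have an end in a given triangle, so $\overline{\mathrm{cr}}(G)\le\binom92m=36m$.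

**Two natural attempts.** One could start from a drawing with $O(n)$ crossings, turn crossings into dummy vertices, and draw the resulting plane graph with straight lines. This fails because edges then bend at dummies, and a given drawing need not be straightenable. Suppose $ac$ and $bd$ cross at $x$, $ab$ is an edge, and $c,d$ lie on the *bounded* side of the closed curve formed by $ab$, $bx$, $xa$. With straight edges $c$ would lie on the ray from $a$ beyond $x$, hence outside the triangle $abx$.

One could instead cut the surface along $s$ vertices so that the rest is planar, draw the rest straight by Fáry's theorem, and put the at most $s\Delta$ missing edges back as segments. Nothing controls how many edges a segment crosses in that drawing, so the only available bound is $s\Delta|E|$; in the square grid this has order $m^3=|V|^{3/2}$. What saved us in the grid is the tiny square: the cost became quadratic in the size of the *boundary*, $(\Delta|S|)^2$, because nearly the whole patch had been shrunk to a point which no long segment hits.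

Two things must therefore be done in general. First, shrink an arbitrary plane patch to a point while prescribing its boundary vertices (Section 5). Second, choose cuts so that the *sum of the squares* of all cut sizes is linear (Sections 6 to 10). Before that, we reduce from general $G$ to a graph which almost embeds in a surface.

## 3. Tree-decompositions and almost embeddable graphs

A *tree-decomposition* of $G$ assigns a *bag* $B_t\subseteq V(G)$ to each node $t$ of a tree such that every edge of $G$ has both ends in some bag, and for every vertex the nodes whose bags contain it form a non-empty subtree. If the tree is a path, this is a *path decomposition*. For adjacent nodes $t,t'$ the set $B_t\cap B_{t'}$ is an *adhesion set*. The *torso* of $B_t$ is $G[B_t]$ with all pairs inside adhesion sets at $t$ added as edges. For example, the $4$-cycle $abcd$ has a tree-decomposition with bags $\{a,b,c\}$ and $\{a,c,d\}$; the adhesion set is $\{a,c\}$, and both torsos are triangles.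

The *Euler genus* of a closed surface is $2h$ for the sphere with $h$ handles and $h$ for the sphere with $h$ crosscaps. All embeddings are taken piecewise linear.

**Definition.** A graph $\hat F$ is *$k$-almost embeddable* if there is $A\subseteq V(\hat F)$, $|A|\le k$, with $\hat F-A=\hat F_0\cup\dots\cup\hat F_q$, $q\le k$, where:

- $\hat F_0$ is embedded in a connected closed surface $\Sigma$ of Euler genus $g\le k$;
- there are disjoint closed discs $D_1,\dots,D_q\subset\Sigma$ whose interiors avoid $\hat F_0$ and whose boundaries meet $\hat F_0$ only in vertices;
- $\hat F_1,\dots,\hat F_q$ are pairwise disjoint, and $V(\hat F_0)\cap V(\hat F_j)=V(\hat F_0)\cap D_j=\{w_1,\dots,w_t\}$, in cyclic order along $\partial D_j$;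
- $\hat F_j$ has a path decomposition $(X_1,\dots,X_t)$ with $w_i\in X_i$ and $|X_i|\le k+1$.

The graphs $\hat F_j$, $j\ge1$, are called *vortices*. A small example of a vortex with bags of size at most $3$: $V(\hat F_1)=\{w_1,\dots,w_t\}$, edges $w_iw_{i+1}$ and $w_iw_{i+2}$, and $X_i=\{w_i,w_{i+1},w_{i+2}\}$ (omitting undefined vertices). The edges $w_1w_3$ and $w_2w_4$ interleave, so they cannot be drawn in the disc without crossing; but only three edges pass from $\{w_1,\dots,w_r\}$ to $\{w_{r+1},\dots\}$ for $2\le r\le t-2$.

**Theorem 4** (Robertson–Seymour, Graph Minors XVI, JCTB 2003, Thm 1.3; in this form e.g. in Dujmović–Morin–Wood, JCTB 2017). For every $H$ there is $k$ such that every $H$-minor-free graph has a tree-decomposition in which every torso is a subgraph of a $k$-almost embeddable graph.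

*Adhesion sets are small.* Cliques in $k$-almost embeddable graphs have size at most some $p=p(k)\ge1$. After deleting $A$, the edges of a clique are covered by the at most $k+1$ graphs $\hat F_0,\dots,\hat F_q$. A clique of $\hat F_j$, $j\ge1$, lies in a bag of the path decomposition and has at most $k+1$ vertices. A clique $K_m$ in $\hat F_0$ satisfies $\binom m2\le3(m+g)$, since a simple graph with $m$ vertices in a surface of Euler genus $g$ has at most $3(m+g)$ edges; so $m$ is bounded. Ramsey's theorem then bounds the clique. Adhesion sets are cliques in torsos, so they have size at most $p$.

The main technical statement is the following.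

**Proposition 5.** For every $k$ there is $C_k$ such that every subgraph $F$ of a $k$-almost embeddable graph with $\Delta(F)\le\Delta$, $\Delta\ge1$, satisfies $\overline{\mathrm{cr}}(F)\le C_k\Delta^4|V(F)|$.

## 4. Gluing torsos along the tree: Theorem 1 from Proposition 5

We assume Proposition 5 and prove Theorem 1. We may assume that $G$ is connected, drawing components far apart. Let $k,p$ belong to $H$ as in Section 3, and root a tree-decomposition of $G$ as in Theorem 4. For a node $t$ let $A_t$ be the adhesion set with its parent ($A_{\mathrm{root}}=\emptyset$), and let $V_t^\downarrow$ be the union of the bags in the subtree at $t$. By the properties of tree-decompositions, $V_t^\downarrow\setminus B_t$ is the disjoint union of the sets $V_{t'}^\downarrow\setminus A_{t'}$, $t'$ a child of $t$, with no $G$-edges between them, and $N(V_t^\downarrow\setminus A_t)\subseteq A_t$.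

**Step 1: a hierarchy of connected sets.** The purpose is to replace the bags, which overlap, by *cores*, which partition $V(G)$. We consider pairs $(J,t)$ with $J$ a component of $G[V_t^\downarrow\setminus A_t]$; then $J$ is a component of $G-A_t$ and $N(J)\subseteq A_t$. Start with $(V(G),\mathrm{root})$. Given $(J,t)$:

If $J\cap B_t=\emptyset$, then $J$ lies in $V_{t'}^\downarrow\setminus A_{t'}$ for a unique child $t'$ of $t$, and is a component of $G[V_{t'}^\downarrow\setminus A_{t'}]$, since it is a component of the larger graph $G[V_t^\downarrow\setminus A_t]$. Replace $t$ by $t'$ and repeat. This stops: at a leaf $t$ we have $J\subseteq B_t$.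

Otherwise create a *node* $J$ with *core* $M_J=B_t\cap J\ne\emptyset$. Its *children* are the components $J'$ of $G[J\setminus B_t]$. As $J$ is a component of $G-A_t$ and $A_t\subseteq B_t$, each $J'$ is a component of $G-B_t$, hence a component of $G[V_{t'}^\downarrow\setminus A_{t'}]$ for some child $t'$ of $t$, with $N(J')\subseteq A_{t'}$. Continue with $(J',t')$.

The result has these properties.

- The cores partition $V(G)$; $J$ is the disjoint union of $M_J$ and its children; children of $J$ are pairwise non-adjacent.
- $|N(J)|\le p$, as $N(J)$ lies in an adhesion set. For a child $J'$ of $J$ we have $N(J')\subseteq M_J\cup N(J)$: a neighbour of $J'$ outside $J$ is in $N(J)$, and one inside $J\setminus J'$ must be in $B_t$. Since $J$ is connected and $M_J\ne\emptyset$, $N(J')\cap M_J\ne\emptyset$. Choose an *anchor* $v(J')\in N(J')\cap M_J$.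
- Let $F_J$ be the graph on $M_J$ with the edges of $G[M_J]$ and all pairs inside $N(J')\cap M_J$, for all children $J'$. Since $N(J')\subseteq A_{t'}$, it is a subgraph of the torso of $B_t$. A vertex $v\in N(J')$ has a $G$-neighbour in $J'$, so $v$ is in $N(J')$ for at most $\Delta$ children $J'$. Hence $\Delta(F_J)\le\Delta+\Delta(p-1)=p\Delta$.

By Proposition 5 and Lemma 3, $F_J$ has a straight-line drawing $\Phi_J$ with no three collinear vertices and at most $C_H\Delta^4|M_J|$ crossings, where $C_H=C_kp^4$.

(If all bags have at most $w$ vertices, Proposition 5 is not needed here: any generic $\Phi_J$ has at most $w^4|M_J|$ crossings, and the rest of this section goes through with $w$ in the role of $p$.)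

**Step 2: the drawing process.** The purpose is to build the drawing by repeatedly replacing a point by a tiny copy of some $\Phi_J$. We process nodes from the root downwards, so that the processed nodes are always closed under taking ancestors. Vertices in cores of processed nodes are drawn as themselves. Each maximal unprocessed node $J$ is represented by one *placeholder* point $\langle J\rangle$. As $N(J)$ lies in cores of proper ancestors of $J$, which are processed, no edge joins two placeholders. Edges of $G$ are drawn as segments between the points representing their ends; edges inside one placeholder are not drawn yet; parallel edges coincide. We keep the condition that no three representing points are collinear. *Counted pairs* are intersecting pairs of drawn $G$-edges whose ends are represented by four distinct points. Initially there is only the placeholder $\langle V(G)\rangle$ and there are no counted pairs.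

To process $J$, with $\langle J\rangle$ at $z$, replace the placeholder by a copy of $\Phi_J$ scaled by a tiny $\lambda$ and placed at $z$. For each child $J'$ put $\langle J'\rangle$ within distance $\lambda\eta$ of the copy of $v(J')$, with $\eta$ tiny. A generic perturbation of the new points avoids collinear triples; the conditions used below are open and survive it.

**Step 3: old pairs.** We show that for small $\lambda$ a counted pair $e,f$ not consisting of two edges both having an end in $J$ was counted before. This is clear if neither has an end in $J$. Let $e$ have an end in $J$ and $f$ not. Then $f$ is unchanged and, as there were no collinear triples, avoids a neighbourhood of $z$. So $e$ is not inside $J$; it joins a point near $z$ to a vertex $v\in N(J)$, which is not an end of $f$. The segments $zv$ and $f$ have four distinct ends, no three collinear, so they are disjoint or cross properly. For $\lambda$ small, $e$ and $f$ intersect iff $zv$ and $f$ did.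

**Step 4: new pairs.** It remains to count the pairs of edges each with an end in $J$. Such drawn edges are of two types. *Leaving edges* have their other end in $N(J)$; there are at most $p\Delta$. *Internal edges* $xy$ have both ends in $J$ but not both in one child. As children are non-adjacent, at least one end, say $y$, is in $M_J$; so there are at most $\Delta|M_J|$ internal edges. If $x\in J'$ for a child $J'$, then $y\in N(J')\cap M_J$. Define the *projection* of $xy$ to be the edge $xy$ of $F_J$ if $x\in M_J$; otherwise the edge $v(J')y$ of $F_J$, or the point $y$ if $v(J')=y$.

An internal edge is drawn within distance of order $\lambda\eta$ of the scaled copy of its projection. So for small $\eta$ two internal edges can intersect only if their projections intersect in $\Phi_J$, i.e. cross or share a vertex of $M_J$.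

At most $2\Delta$ internal edges project to a given edge $ab$ of $F_J$, because each of them is incident in $G$ with $a$ or $b$. So crossing projections account for at most $(2\Delta)^2C_H\Delta^4|M_J|$ pairs. The number of internal edges whose projection contains a given $a\in M_J$ is at most $\Delta+\Delta\cdot p\Delta$: at most $\Delta$ are incident with $a$; at most $\Delta$ children have anchor $a$, since each contains a neighbour of $a$; and at most $p\Delta$ edges leave each child. Including pairs with a leaving edge, the number of new pairs is at most
$$4\Delta^2\cdot C_H\Delta^4|M_J|+(\Delta+p\Delta^2)^2|M_J|+p\Delta\,(\Delta|M_J|+p\Delta)\le c_H\Delta^6|M_J|.$$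

After all nodes are processed every vertex is drawn as itself, and the counted pairs are exactly the intersecting independent pairs. Each became counted at some step, so by Step 3 it is among the pairs just bounded at that step. The cores partition $V(G)$, so there are at most $c_H\Delta^6|V(G)|$ of them, and Lemma 3 gives Theorem 1. $\blacksquare$ (given Proposition 5)

## 5. Shrinking a plane graph to a point

The rest of the lecture proves Proposition 5. We begin with the general form of the "tiny square".

**Definition.** A *framed graph* is a simple plane graph $N$ with an outer cycle $O$ and a (possibly empty) set of inner faces $f_r$, called *windows*, bounded by cycles $F_r$, such that all inner faces that are not windows are bounded by $3$-cycles, and the cycles $O$ and $F_r$ are pairwise disjoint, of length at least $4$, and induced in $N$. We write $I=V(N)\setminus V(O)$.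

For example, a wheel with a rim of length $4$ is a framed graph without windows. A $4$-cycle with one chord drawn inside is not: $O$ is not induced, and indeed deleting the ends of the chord disconnects it.

**Lemma 6.** A framed graph $N$ is 3-connected, $N[I]$ is connected and non-empty, and every vertex of $O$ has a neighbour in $I$.

*Proof.* Let $\hat N$ be obtained by adding a vertex $x_r$ in each window $f_r$, joined to all of $F_r$, and a vertex $x_\infty$ outside, joined to all of $O$. Then $\hat N$ is a simple plane graph with more than $4$ vertices, all faces being bounded by $3$-cycles. It is connected. Every vertex has degree at least $3$: degrees $0$ and $1$ are impossible, and at a vertex of degree $2$ two faces would share all three vertices and edges, so $\hat N=K_3$. Hence the neighbours of a vertex $s$, in cyclic order, form a cycle, its *link*.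

*$\hat N$ is 3-connected, and every cut $S$ with $|S|=3$ induces a triangle.* Let $S$ be an inclusion-minimal vertex cut. By minimality each $s\in S$ has neighbours in two components of $\hat N-S$. So deleting $S\setminus\{s\}$ disconnects the link of $s$, which is a cycle; so the link contains at least two elements of $S\setminus\{s\}$. Hence $|S|\ge3$. A cut with $|S|=3$ is therefore minimal, and each of its vertices is adjacent to the other two.

*$N$ is 3-connected.* Suppose $N-S'$ is disconnected, $|S'|\le2$. As $\hat N-S'$ is connected and added vertices are pairwise non-adjacent, some added vertex $x$ has neighbours in two components of $N-S'$. Its link $L_x$, which is $O$ or some $F_r$, is a cycle of $N$; so $S'=\{a,b\}\subseteq L_x$ with $a,b$ non-adjacent on $L_x$. Links of different added vertices are disjoint, so the link of each other added vertex avoids $S'$ and lies in a single component of $N-S'$. Therefore $\{a,b,x\}$ is a 3-cut of $\hat N$, and $ab$ is an edge. Since $L_x$ is induced, $a,b$ are adjacent on $L_x$, a contradiction.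

*The vertices inside.* Let $O=o_1o_2\dots$ (cyclically). Removing $x_\infty$ from the link of $o_i$ in $\hat N$ leaves a path from $o_{i-1}$ to $o_{i+1}$. As $O$ is induced, its inner vertices are not in $O$. They exist, for otherwise $o_{i-1}o_{i+1}$ would be a chord of $O$ (recall $|O|\ge4$). They are not of the form $x_r$, as $F_r\cap O=\emptyset$. So each $o_i$ has a neighbour in $I$, and its neighbours in $I$ are the vertices of a path in $N[I]$. For consecutive $o_i,o_{i+1}$ the two paths share the third vertex of the inner triangle on $o_io_{i+1}$, which is not in $O$ since $O$ is induced and $|O|\ge4$. So all vertices of $I$ adjacent to $O$ lie in one component of $N[I]$. As $N$ is connected, every vertex of $I$ is joined inside $N[I]$ to one of these. $\square$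

**Theorem 7 (Tutte's rubber band theorem;** Tutte 1963; with arbitrary positive edge weights e.g. Gortler–Gotsman–Thurston 2006; Lovász, *Graphs and Geometry*, Ch. 3**).** Let a 3-connected plane graph have its outer cycle placed at the corners of a strictly convex polygon in order, and let its edges have positive weights. Then placing each inner vertex at the weighted barycentre of its neighbours gives a plane straight-line drawing with the same faces.

In such a drawing no face angle at an inner vertex $v$ is $\ge\pi$. Otherwise all neighbours of $v$ lie in a closed half-plane bounded by a line through $v$, hence, by the barycentre condition, on that line; then two of the at least three edges at $v$ overlap. So a cycle bounding an inner face and consisting of inner vertices becomes a *strictly convex* polygon. This applies to every $F_r$.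

**Lemma 8.** Let $N$ be a framed graph. Place $O$ on the unit circle in the right cyclic order, let $c$ be any point in the interior of $\mathrm{conv}(O)$, and let $\varepsilon>0$. There is a plane straight-line drawing of $N$ with $O$ as prescribed, all of $I$ within distance $\varepsilon$ of $c$, and each $F_r$ a strictly convex polygon bounding the face $f_r$.

*Proof.* As $c$ is interior, $c=\sum_{o\in O}\lambda_oo$ with all $\lambda_o>0$, $\sum\lambda_o=1$. Every $o\in O$ has a neighbour in $I$ (Lemma 6), so there are positive weights $\omega_e$ on the edges $e=ov$, $o\in O$, $v\in I$, with $\sum_{e\ni o}\omega_e=\lambda_o$ for each $o$. Give all edges inside $I$ weight $T$, and edges of $O$ weight $1$. With $p_v$ the position of $v$, the Tutte drawing minimises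
$$\sum_{e=ov}\omega_e|o-p_v|^2+T\sum_{uv\in E(N[I])}|p_u-p_v|^2 .$$
Putting $I$ at one point of the unit disc shows that the minimum is at most $4$. So edges inside $I$ have length at most $2/\sqrt T$, and as $N[I]$ is connected, the diameter of the point set of $I$ tends to $0$ as $T\to\infty$. Where does it converge? The equilibrium condition at $v$ is $\sum_{e=ov}\omega_e(o-p_v)+T\sum_{u}(p_u-p_v)=0$, the second sum over the neighbours $u\in I$. Summing over $v\in I$, the second sums cancel, and $\sum_{e=ov}\omega_e(o-p_v)=0$. Thus $c=\sum_{e=ov}\omega_ep_v$ is a weighted average of points $p_v$, and all of $I$ converges to $c$. $\square$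

In the wheel, the hub is placed exactly at $c$.

## 6. Cheap cuts in a tree

Now the cost of cutting. Consider a cylinder of circumference $w$ and length $n/w\ge w$. Cut it by circles every $h$ levels and each piece along a line; the cut around a piece has size of order $w+h$, and the sum of squares is of order $\frac{n}{wh}(w^2+h^2)$. The choice $h=w$ gives order $n$. When the circumference varies, one must cut at thin places, not too close to each other compared with their thickness, but never leaving a piece that is long compared with its thickness. Branching is allowed, so the right setting is a tree whose nodes carry the thicknesses as weights. An *antichain* of a rooted tree is a set of nodes no one of which is an ancestor of another.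

**Lemma 9.** Let $T$ be a finite rooted tree whose antichains have at most $\ell$ nodes, with weights $s\ge1$, $s_{\mathrm{root}}=1$. There is a set $Y$ of nodes containing the root such that, if for each $y\in Y\setminus\{\mathrm{root}\}$ the edge from $y$ to its parent is deleted and $h_\beta+1$ is the number of levels of the resulting piece $\beta$, then
$$\sum_{y\in Y}s_y^2\le10\sum_vs_v\qquad\text{and}\qquad\sum_\beta(h_\beta+1)^2\le16(\ell+1)\sum_vs_v.$$

*Proof.* Let $\tilde s_v=\min_u(s_u+\mathrm{dist}(u,v))$. Then $\tilde s$ is 1-Lipschitz and $\tilde s\le s$. Call $v$ *good* if $\tilde s_v=s_v$; these are the thin places. The root is good. A minimising $u$ for $\tilde s_v$ is good: if $s_w+\mathrm{dist}(w,u)<s_u$, then $s_w+\mathrm{dist}(w,v)<s_u+\mathrm{dist}(u,v)$. Let $Y$ be a maximal set of good nodes containing the root with $\mathrm{dist}(y,y')>(s_y+s_{y'})/8$ for distinct $y,y'\in Y$.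

*First sum.* Let $y\in Y$. As $s_y=\tilde s_y\le1+\mathrm{dist}(y,\mathrm{root})$, $y$ has depth at least $s_y-1$. Let $U_y$ be the set of ancestors of $y$, including $y$, at distance at most $s_y/8$. If $s_y\ge2$, then $s_y-1\ge s_y/8$, and if $s_y<2$, then $\lfloor s_y/8\rfloor=0$; in both cases $|U_y|=\lfloor s_y/8\rfloor+1\ge s_y/8$. On $U_y$ we have $s\ge\tilde s\ge\frac78s_y$. The sets $U_y$ are disjoint by the choice of $Y$. Hence $\frac7{64}\sum_{y\in Y}s_y^2\le\sum_vs_v$.

*Second sum.* Claim: $s_v\ge\mathrm{dist}(v,Y)$ for all $v$. Let $u$ be good with $\tilde s_v=s_u+\mathrm{dist}(u,v)$. By maximality there is $y\in Y$ with $D=\mathrm{dist}(u,y)\le(s_u+s_y)/8$ (take $y=u$ if $u\in Y$). Also $s_y=\tilde s_y\le s_u+D$. So $8D\le2s_u+D$, whence $D\le\frac27s_u\le s_u$, and $\mathrm{dist}(v,Y)\le\mathrm{dist}(v,u)+s_u=\tilde s_v\le s_v$.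

Let $\beta$ be a piece with top node $y_\beta$; then $Y\cap\beta=\{y_\beta\}$. Let $Y_\beta$ be the set of $y\in Y\setminus\{\mathrm{root}\}$ with $y\notin\beta$ whose parent lies in $\beta$. It is an antichain: if $y'\in Y_\beta$ were a proper descendant of $y\in Y_\beta$, the path from the parent of $y'$ up to $y_\beta$ would use the deleted edge above $y$. So $|Y_\beta|\le\ell$. Let $v_0=y_\beta,v_1,\dots,v_h$, $h=h_\beta$, be a path in $\beta$ down to a deepest node of $\beta$. A path from $v_i$ to $Y$ meets $\{y_\beta\}\cup Y_\beta$. So
$$\mathrm{dist}(v_i,Y)\ge\min_z|i-p(z)|,\qquad z\in\{y_\beta\}\cup Y_\beta,$$
where $v_{p(z)}$ is the node of the path nearest to $z$. Let $\tau=\lfloor(h+1)/(8(\ell+1))\rfloor$. If $\tau=0$, then $\sum_i s_{v_i}\ge h+1\ge(h+1)^2/(8(\ell+1))$. If $\tau\ge1$, at most $(\ell+1)(2\tau+1)\le3\tau(\ell+1)\le\frac38(h+1)$ indices $i$ have $\min_z|i-p(z)|\le\tau$. So at least half of the $v_i$ satisfy $s_{v_i}\ge\tau+1\ge(h+1)/(8(\ell+1))$. In both cases $(h+1)^2\le16(\ell+1)\sum_{v\in\beta}s_v$. Sum over the disjoint pieces. $\square$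

## 7. From an almost embedded graph to a triangulated surface

We start the proof of Proposition 5. Let $n=|V(F)|$, and write $O_k(\cdot)$ for bounds whose constants depend only on $k$. At most $k\Delta$ edges of $F$ are incident with $A$, and each costs at most $|E(F)|\le\Delta n/2$ pairs by Lemma 3. Isolated vertices can be drawn anywhere. So **assume $A=\emptyset$, and that $F$ has no isolated vertices and at least one edge**. Vertices and edges of $F$ are *real*; others introduced below are *dummy*.

**Step 1: put all vortex vertices on the boundary of the discs.** This gives one linear order per vortex, with few edges over each gap. Assign each edge of $F$ to $F_0$ if it is in $\hat F_0$, otherwise to one $F_j\subseteq\hat F_j$, $j\ge1$. Let $W_j=V(\hat F_j)\cap V(F)$. If $|W_j|\le1$, then $F_j$ has no edges, and since $F$ has no isolated vertices, $W_j\subseteq V(\hat F_0)$; we discard such $j$, together with $D_j$. From now on $j\ge1$ ranges over the other indices, so $|W_j|\ge2$; their number is still called $q$. The sets $W_j$ are disjoint. Put $W=\bigcup_jW_j$.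

For $v\in W_j$ put $i(v)=i$ if $v=w_i$, and otherwise choose $i(v)$ with $v\in X_{i(v)}$. Order $W_j$ linearly by $i(\cdot)$, ties arbitrary, as $a_1,\dots,a_m$, and let $\mathrm{pos}(a_r)=r$. Place the vertices of $W_j\setminus V(\hat F_0)$ on $\partial D_j$ so that $a_1,\dots,a_m$ occur along $\partial D_j$ in this cyclic order. Now $F_0$ is a simple graph on $V(F)$ embedded in $\Sigma$, avoiding the interiors of the $D_j$ and meeting $\partial D_j$ exactly in $W_j$.

With $\Lambda:=(k+1)\Delta$, for every $r$:
$$\text{at most }\Lambda\text{ edges }xy\text{ of }F_j\text{ satisfy }\mathrm{pos}(x)\le r<\mathrm{pos}(y).\tag{1}$$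
Indeed, let $i_0=i(a_r)$, so $i(x)\le i_0\le i(y)$, and let $x,y\in X_s$. If $s\ge i_0$, then $x\in X_{i(x)}\cap X_s$ gives $x\in X_{i_0}$; if $s<i_0$, then $y\in X_s\cap X_{i(y)}$ gives $y\in X_{i_0}$. So every such edge has an end in $X_{i_0}$, which has at most $k+1$ vertices of degree at most $\Delta$.

**Step 2: a lemma on filling faces.** We need triangulations twice: now for $\Sigma$, later for patches.

**Lemma 10.** Let $M$ be a simple graph containing a cycle, embedded in a connected closed surface of Euler genus $g$. Let $\mathcal F$ be a set of faces such that all other faces are discs bounded by cycles. Then one can add vertices and edges inside the faces of $\mathcal F$, each new edge having a new end, so that the graph stays simple and all faces inside members of $\mathcal F$ become discs bounded by 3-cycles. The number of additions is $O(|V(M)|+|E(M)|+g)$.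

*Proof.* A face $f\in\mathcal F$ is the interior of a compact connected surface $\bar f$ of some Euler genus $g_f$ with $b_f\ge1$ boundary circles, each mapped to a facial walk of $M$ or to an isolated vertex. By the classification of surfaces, $\bar f$ arises from a closed surface by removing $b_f$ open discs, and, if $g_f\geq 1$, the closed surface arises from a polygon with $2g_f$ sides by identifying sides in pairs so that all corners become one point. Take this point as a new vertex $y$ in $f$, with the removed discs inside the polygon. The sides give $g_f$ loops at $y$; add disjoint arcs from a corner, one to each boundary circle, ending at a vertex of $M$. (If $g_f=0$, there are only a point $y$ and arcs.) Cutting $\bar f$ along all of them leaves an open disc. Add them to the graph, subdividing each arc once and each loop twice; the graph stays simple and each new edge has a new end.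

How many are there? We have $\sum_fb_f\le|V(M)|+2|E(M)|$, since each edge has two sides. Also $\sum_fg_f\le g$: the mod-2 intersection form on $H_1(\Sigma;\mathbb Z_2)$ has rank $g$. Its restriction to the image of $H_1(f)$ has rank $g_f$, as one sees by capping off the boundary circles of $\bar f$; and these images are mutually orthogonal for different faces.

Now all faces are open discs, so the graph is connected. It is simple and contains a cycle, so every facial walk has length at least $3$: a walk of length $2$ would use two parallel edges or go back and forth along one edge, and then the whole graph would be $K_2$. In each disc face inside a member of $\mathcal F$, with facial walk $v_0\dots v_{m-1}$, put a new cycle $u_0\dots u_{m-1}$ and a new vertex $u$ inside this cycle. Join $u_i$ to $v_i$ and $v_{i+1}$ (indices mod $m$), and $u$ to all $u_i$. The new faces are bounded by the 3-cycles $u_iv_iv_{i+1}$, $u_iu_{i+1}v_{i+1}$, $uu_iu_{i+1}$; the graph is simple since $v_i\ne v_{i+1}$. The sum of the lengths $m$ is at most twice the number of edges. $\square$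

**Step 3: the triangulation $\Gamma$.** We build a triangulation of $\Sigma$ which contains $F_0$ and the circles $\partial D_j$. Let $M$ be $F_0$ together with:

- the cycles $\partial D_j$, with one dummy vertex inserted between any two cyclically consecutive vertices of $W_j$ (so of length at least $4$);
- a dummy vertex $x_j$ inside $D_j$, joined inside $D_j$ to all vertices of $\partial D_j$;
- a dummy triangle in some face outside the discs.

Because of the dummies on $\partial D_j$, $M$ is simple. The faces inside the $D_j$ are triangles. Apply Lemma 10 to all faces outside the $D_j$. This gives a simple graph $\Gamma$ in $\Sigma$, with vertex set $V$, all of whose faces are discs bounded by 3-cycles. Two faces do not have the same vertex set: they would share their three edges, their closures would form a closed surface, hence all of $\Sigma$, and $\Gamma$ would have only three vertices. So $\Gamma$ with its faces is a simplicial complex triangulating $\Sigma$. Since $|E(F_0)|\le3(n+g)$ and $\sum_j|W_j|\le n$,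
$$|E(\Gamma)|\le O_k(n).\tag{2}$$

## 8. Regions of vertices and homology

We want to cut $\Sigma$ along sets of vertices into discs, so we thicken a set of vertices to a region and express "the complement consists of discs" in terms of cycles.

Use barycentric coordinates $(\theta_v)_{v\in V}$ on $\Sigma$. The *cell* of $v$ is $\{\theta_v\ge\theta_w\ \forall w\}$, the closed star of $v$ in the barycentric subdivision, a closed disc with $v$ in its interior. For $R\subseteq V$ let $Q_R$ be the union of the cells of vertices of $R$. At the barycentre of a triangle three cells meet, as three sectors; at other points at most two cells meet, along an arc. So: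

- $Q_R$ is a compact surface with boundary, and $Q_R\cap Q_{V\setminus R}=\partial Q_R$;
- $\partial Q_R$ meets $\Gamma$ exactly in the midpoints of the edges between $R$ and $V\setminus R$, and edges of $\Gamma[R]$ lie in the interior of $Q_R$;
- cells of non-adjacent vertices are disjoint, so components of $Q_R$ correspond to components of $\Gamma[R]$.

All homology is over $\mathbb Z_2$; $\dim H_1(\Sigma)=g$, and the intersection pairing of $\Sigma$ is non-degenerate. Moving a point of $Q_R$ linearly to its normalised restriction to the coordinates in $R$ keeps a maximal coordinate in $R$; so $Q_R$ deformation retracts to the full subcomplex on $R$. As $H_1$ of a complex is a quotient of the cycle space of its graph, *the image of $H_1(Q_R)\to H_1(\Sigma)$ is the subspace generated by the cycles of the graph $\Gamma[R]$.*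

**Definition.** $R$ *generates* if the cycles of $\Gamma[R]$ generate $H_1(\Sigma)$.

$V$ generates, and if $R\subseteq R'$ and $R$ generates, so does $R'$. Example: let $\Gamma$ be the toroidal grid with diagonals, all parallel, added. A row does not generate; the complement of a row is a region which is an annulus. A row together with a column generates, and the complement is a disc. This is a general fact. Recall that a connected compact surface with $b$ boundary components and Euler genus $g'$ has $\chi=2-g'-b$.

**Lemma 11.** Let $\emptyset\ne R\subsetneq V$ with $\Gamma[R]$ connected.

(a) $\sum_C(2b_C+g_C-2)\le g$, summed over the components $C$ of $\Gamma[V\setminus R]$, where $Q_C$ has $b_C\ge1$ boundary components and Euler genus $g_C$. Each summand is $\ge0$, with equality iff $Q_C$ is a disc.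

(b) All $Q_C$ are discs iff $R$ generates.

*Proof.* (a) $\partial Q_R$ is the disjoint union of the $\partial Q_C$. So, with $g_R$ the Euler genus of $Q_R$,
$$2-g=\chi(\Sigma)=\chi(Q_R)+\sum_C\chi(Q_C)=\Big(2-g_R-\sum_Cb_C\Big)+\sum_C(2-g_C-b_C),$$
and the sum in (a) equals $g-g_R$. As $b_C\ge1$, a summand is $\ge0$, with equality iff $b_C=1$ and $g_C=0$.

(b) If all $Q_C$ are discs, $\Sigma$ arises from $Q_R$ by gluing discs, so $H_1(Q_R)\to H_1(\Sigma)$ is onto. Conversely, let $R$ generate and suppose that $Q_C$ is not a disc. If $b_C\ge2$, take boundary components $\beta\ne\beta'$ of $Q_C$. As $Q_C$ and $Q_R$ are connected, there is a closed curve crossing $\beta$ once and $\beta'$ once, and no other boundary component. It has intersection number $1$ with $\beta$. But $\beta$ is disjoint from $\Gamma[R]$, whose cycles generate $H_1(\Sigma)$, so $[\beta]$ pairs to $0$ with every class: a contradiction. If $b_C=1$ and $g_C\ge1$, the interior of $Q_C$ contains closed curves, possibly equal, with mod-2 intersection number $1$. They are disjoint from $\Gamma[R]$, and pairing with cycles of $\Gamma[R]$ gives the same contradiction. $\square$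

In the example with a row, (a) reads $2\cdot2+0-2=2=g$.

## 9. Levels and the tree of non-trivial components

**Step 1: a distance function.** We slice $\Gamma$ by distance from a vertex, but want to cut through discs $D_j$ only rarely; so edges at the discs get length $0$. *Zero-edges* are all $\Gamma$-edges contained in the closed discs $D_j$ and all $F_0$-edges incident with $W$. They have length $0$; all other edges of $\Gamma$ have length $1$. Components with at least one edge of the graph of zero-edges are *zero-clusters*. Each contains some whole set $V\cap D_j$, so there are at most $q$. Let $\rho$ be a vertex of the dummy triangle; it is incident with no zero-edge. Let $d(v)$, the *level* of $v$, be the distance from $v$ to $\rho$. Then $d(v)=0$ iff $v=\rho$, $d$ is constant on zero-clusters, and $d$ differs by at most $1$ along edges.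

**Step 2: parents.** We choose paths back to $\rho$ which are short. For $v\ne\rho$ in no zero-cluster, $\pi(v)$ is a neighbour of level $d(v)-1$. In a zero-cluster $Z$ pick $e_Z\in Z$ with a neighbour of level $d(Z)-1$ (where a shortest path from $Z$ to $\rho$ leaves $Z$) and let $\pi(e_Z)$ be that neighbour; for the other vertices of $Z$ let $\pi$ be the parent in a breadth-first tree, counting zero-edges, of $Z$ rooted at $e_Z$. Iterating $\pi$ gives *parent paths*; they lead to $\rho$ with non-increasing $d$.

A shortest zero-edge path in a cluster containing $q_Z$ of the discs has at most $3$ vertices in each disc, since any two vertices of $V\cap D_j$ are joined by at most two zero-edges, via $x_j$. It has no two consecutive vertices outside the discs. So it has at most $6q_Z+1\le7q_Z$ vertices. On a parent path each level contributes either one vertex in no zero-cluster, or a path in one zero-cluster, and different levels use different clusters. Hence *a segment of a parent path spanning $h+1$ levels has at most $h+1+7q$ vertices, at most $7q$ of them in zero-clusters.*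

**Step 3: components.** Let $V_{\ge r}=\{d\ge r\}$. A *component at level $r$* is a component $K$ of $\Gamma[V_{\ge r}]$. Following parents, we see that it contains a vertex of level $r$; so the set $K$ determines $r$. The following facts carry the rest of the proof.

(L1) Components $K$ at level $r$ and $K'$ at level $r'\ge r$ satisfy $K'\subseteq K$, or are disjoint and non-adjacent. This is clear, since $K'$ is connected in $V_{\ge r}$.

(L2) A parent path starting outside $K$ never enters $K$: if it is in $K$ at $u$, all earlier vertices have level $\ge d(u)\ge r$, so the start is in $K$. So for pairwise incomparable $K_i$ with $\rho\notin\bigcup K_i$, the set $V\setminus\bigcup K_i$ induces a connected graph, as all its parent paths lead to $\rho$ inside it.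

(L3) Edges leaving $K$ (level $r\ge1$) join level $r$ (in $K$) to level $r-1$, since the outer end is not in $V_{\ge r}$. Let $\delta(K)$ be the set of these edges. Then $|\delta(K)|\ge1$, and $\delta(K)\cap\delta(K')=\emptyset$ for distinct components, since the edge determines $r$ and its end of level $r$ determines the component.

Call $K$ at level $r\ge1$ *trivial* if $Q_K$ is a disc; $V$, at level $0$, is declared non-trivial.

(L4) A component $K'$ contained in a trivial component $K$ is trivial: $V\setminus K$ is connected by (L2) and generates by Lemma 11(b); hence so does $V\setminus K'$, which is also connected, and Lemma 11(b) applies again.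

(L5) Any set of pairwise incomparable non-trivial components has size at most $\ell:=\max(1,g)$. If it contains $V$, its size is $1$. Otherwise by (L1) and (L2) its members are the components of the complement of a connected set, and Lemma 11(a) applies with every summand $\ge1$.

For instance, let $\Sigma$ be the torus and $K$ the only component at level $r$. If $Q_{V\setminus K}$ is a disc, $Q_K$ is a torus with a hole, and the summand of $K$ in Lemma 11(a) is $2\cdot1+2-2=2$. If the complement has grown into a non-contractible annulus, $Q_K$ is an annulus and the summand is $2\cdot2+0-2=2$. For $\Sigma$ the sphere, $V$ is the only non-trivial component.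

**Step 4: the tree $\mathcal T$.** Its nodes are the non-trivial components, its root is $V$; the parent of $K$ at level $r$ is the component at level $r-1$ containing $K$, which is non-trivial by (L4). The ancestors of $K$ are exactly the components containing $K$. Antichains have at most $\ell$ nodes by (L5). Put $s_V=1$ and $s_K=|\delta(K)|\ge1$ otherwise. By (L3) and (2), $\sum_Ks_K\le1+|E(\Gamma)|\le O_k(n)$.

## 10. Blocks, and cutting them into discs

**Step 1: blocks.** We apply the tree lemma and transfer its pieces to $V$. Apply Lemma 9 to $\mathcal T$; write $K_y$ for the component that is the node $y$. A piece is now called a *block* $\beta$; it has a top $y_\beta\in Y$ and the set $Y_\beta$ of nodes of $Y$ just below it, an antichain with $|Y_\beta|\le\ell$. Put $V_\beta=K_{y_\beta}\setminus\bigcup_{y\in Y_\beta}K_y$. Lemma 9 gives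
$$\sum_{y\in Y}s_y^2\le O_k(n),\qquad\sum_\beta(h_\beta+1)^2\le O_k(n).\tag{3}$$

*The sets $V_\beta$ partition $V$; the block of $v$ is the one whose top is the deepest node $y\in Y$ with $v\in K_y$.* The nodes whose components contain a given $v$ form a chain by (L1). If $y$ is the deepest node of $Y$ with $v\in K_y$ and $\beta$ is the block with top $y$, then $v\in V_\beta$. Conversely, let $v\in V_\beta$ and suppose $v\in K_{y'}$ with $y'\in Y$ strictly below $y_\beta$. The path in $\mathcal T$ from $y_\beta$ down to $y'$ leaves $\beta$ through some $y''\in Y_\beta$, and $v\in K_{y'}\subseteq K_{y''}$, a contradiction.

For $v\in V$ let $\kappa(v)$ be the component at level $d(v)$ containing $v$, and $L=\{v:\kappa(v)\text{ non-trivial}\}$. For $v\in V_\beta\cap L$ we have $\kappa(v)\in\beta$: indeed $\kappa(v)\subseteq K_{y_\beta}$ by (L1), and if $\kappa(v)\notin\beta$, then the path from $y_\beta$ to $\kappa(v)$ passes some $y\in Y_\beta$, and $v\in\kappa(v)\subseteq K_y$. So the levels of $V_\beta\cap L$ lie in $[a,a+h_\beta]$, where $a$ is the level of $K_{y_\beta}$. If $v\in L$, $v\ne\rho$, then $\pi(v)\in L$, since $\kappa(\pi(v))\supseteq\kappa(v)$ and by (L4).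

**Step 2: edges between blocks.** The next statement shows that blocks are arranged in a tree.

*(4) An edge $uv$ of $\Gamma$ with $u\in V_\beta$, $v\in V_{\beta'}$, $\beta\ne\beta'$, lies, up to symmetry, in $\delta(K_{y_\beta})$, and $\beta'$ is the block containing the parent of $y_\beta$.* If $v\in K_{y_\beta}$ and $u\in K_{y_{\beta'}}$, both sets contain $u$ and $v$, so they are nested, and the smaller one contradicts the choice of the deepest node for one of $u,v$. So say $v\notin K_{y_\beta}$. Then $uv\in\delta(K_{y_\beta})$, $v$ has level one less than $K_{y_\beta}$, it lies in the parent component $P$ of $K_{y_\beta}$, and $\kappa(v)=P$. So $v\in L$, and the block of $v$ contains the node $\kappa(v)=P$ by Step 1.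

Consequently the graph of blocks, with $\beta$ joined to the block containing the parent of $y_\beta$, is a tree, the *block tree*; edges of $\Gamma$ lie within a block or between adjacent blocks; and every zero-cluster lies in one $V_\beta$, since ends of zero-edges have equal levels while edges between blocks join different levels.

**Step 3: discs.** Blocks are not discs in general. We now cut them along few parent paths. These are short because a block has few levels of vertices in $L$. The trivial parts, which may be very deep, need no cutting.

**Lemma 12.** For each block $\beta$ there is $X_\beta\subseteq V_\beta$ that is the union of at most $3\ell$ parent-path segments consisting of vertices of $V_\beta\cap L$ (and possibly $\{\rho\}$), with $|X_\beta|\le3\ell(h_\beta+1+7q)+1$, such that $Q_C$ is a closed disc for every component $C$ of $\Gamma[V_\beta\setminus X_\beta]$.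

*Proof.* Let $R_0=V\setminus K_{y_\beta}$. It is connected by (L2) and contains $\rho$, or it is empty if $y_\beta$ is the root. $V$ is the disjoint union of $R_0$, $V_\beta$ and the $K_y$, $y\in Y_\beta$. For $v\in V_\beta\cap L$ let $P_v$ be the part of its parent path inside $K_{y_\beta}$. By (L2) it is an initial segment and avoids all $K_y$, $y\in Y_\beta$; so it lies in $V_\beta\cap L$, and its last vertex is $\rho$ or has its parent in $R_0$.

For $y\in Y_\beta$ choose an edge of $\delta(K_y)$ and let $z_y$ be its end outside $K_y$. As in (4), $\kappa(z_y)$ is the parent of $y$, a node of $\beta$; so $z_y\in V_\beta\cap L$. The set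
$$R_1=R_0\cup\{\rho\}\cup\bigcup_{y\in Y_\beta}(K_y\cup P_{z_y})$$
is connected: $K_y$ is adjacent to $z_y$, and $P_{z_y}$ leads to $\rho$ or to $R_0$ (and $\rho\in R_0$ unless $y_\beta$ is the root). Let $R_2=R_0\cup\bigcup_{y\in Y_\beta}K_y\cup(V_\beta\cap L)\supseteq R_1$.

*$R_2$ is connected and generates.* It is connected, since each $v\in V_\beta\cap L$ is joined to $R_1$ by $P_v$. If $v\in V_\beta\setminus L$, let $T_v$ be the largest trivial component containing $v$; it exists as $\kappa(v)$ is trivial. Every $u\in T_v$ has $\kappa(u)\subseteq T_v$, so $u\notin L$ by (L4). By (L1), $T_v$ is comparable with $K_{y_\beta}$, and it does not contain the non-trivial $K_{y_\beta}$, by (L4) (and because $\rho\notin T_v$); so $T_v\subseteq K_{y_\beta}$. For $y\in Y_\beta$, neither $K_y\subseteq T_v$, by (L4), nor $T_v\subseteq K_y$, as $v\notin K_y$; so $T_v\cap K_y=\emptyset$ by (L1). Hence $V\setminus R_2=V_\beta\setminus L$ is a disjoint union of pairwise non-adjacent maximal trivial components, and these are the components of $\Gamma[V\setminus R_2]$. By Lemma 11(b), $R_2$ generates (trivially if $R_2=V$).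

*A few paths suffice.* Take a spanning tree of $\Gamma[R_1]$ together with the edges $v\pi(v)$, $v\in R_2\setminus R_1\subseteq V_\beta\cap L$. Parent paths starting in $R_2$ outside $R_1$ stay in $R_2$ until they reach $R_1$, so this is a spanning tree of $\Gamma[R_2]$. Its fundamental cycles generate the cycle space of $\Gamma[R_2]$. Those of non-tree edges with both ends in $R_1$ lie in $\Gamma[R_1]$; that of any other non-tree edge $uv$ lies in $R_1\cup P_u\cup P_v$ (omit $P_u$ if $u\in R_1$, and similarly for $v$). Since $\dim H_1(\Sigma)=g$, there are at most $g$ edges $u_iv_i$ whose fundamental cycles together with the cycles of $\Gamma[R_1]$ generate $H_1(\Sigma)$. Let $X_\beta$ be the union of the $P_{z_y}$, $y\in Y_\beta$, the $P_{u_i},P_{v_i}$ (where needed), and $\{\rho\}$ if $y_\beta$ is the root. Then $R_\beta=R_0\cup\bigcup_{y\in Y_\beta}K_y\cup X_\beta\supseteq R_1$ is connected and generates, and $V\setminus R_\beta=V_\beta\setminus X_\beta$. Lemma 11(b) shows that all $Q_C$ are discs. The number of paths is at most $\ell+2g\le3\ell$; each has at most $h_\beta+1+7q$ vertices by Section 9, Step 2. $\square$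

## 11. Patches, wild edges and runs

Let $X=\bigcup_\beta X_\beta$, and call the components $C$ of all $\Gamma[V_\beta\setminus X_\beta]$ *patches*. Let $U$ be the set of vertices of $X$ in zero-clusters. At most $q$ blocks contain zero-clusters, so $|U|\le q\cdot3\ell\cdot7q=O_k(1)$. Every vertex in a disc $D_j$ is in a zero-cluster, so $X\cap W\subseteq U$ and $X\cap\partial D_j\subseteq U$.

**Step 1: delete the few edges where the cuts hurt a vortex.** Let $a_1,z_1,a_2,z_2,\dots,a_m$ be the sequence of vertices along $\partial D_j$ from $a_1$ to $a_m$, the $z_i$ being dummy. Call a real edge *wild* if it is incident with $U$, or if it is an edge of some $F_j$, $j\ge1$, such that an element of $X$ lies strictly between its ends in this sequence. An element $a_r$ or $z_r$ of $X$ lies strictly between the ends of at most $\Lambda$ edges of $F_j$ by (1). So there are at most $|U|(\Delta+\Lambda)\le O_k(\Delta)$ wild edges. By Lemma 3 they cost at most $O_k(\Delta)\cdot|E(F)|\le O_k(\Delta^2n)$ in total. **Delete the wild edges.** Real vertices in $U$ are then isolated and may be placed anywhere at the end.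

A *run* is the non-empty set of real vertices of a maximal interval of $a_1,z_1,\dots,a_m$ containing no element of $X$. For instance, if $m=4$ and $X\cap\{a_1,z_1,\dots,a_4\}=\{z_2\}$, the runs are $\{a_1,a_2\}$ and $\{a_3,a_4\}$, and an edge $a_1a_3$ of $F_j$ is wild. A run lies in one patch, since its interval is a path of zero-edges avoiding $X$, inside one block. Every remaining edge of $F_j$, $j\ge1$, has both ends in one run.

**Step 2: boundary vertices.** We determine which vertices matter outside their own patch, and bound their number. For a patch $C$ let $B_C$ be the set of real vertices of $C$ incident with a remaining edge whose other end is not in $C$. Such an edge is an $F_0$-edge, hence a $\Gamma$-edge.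

*(5) $B_C\cap W=\emptyset$.* Otherwise the edge is a zero-edge, so its other end lies in the same zero-cluster and hence in the same block. Being outside $C$ but adjacent to $C$, it lies in $X_\beta$, hence in $U$, and the edge is wild: a contradiction.

Let $S_\beta\subseteq V_\beta$ be the union of the set of real vertices in $X_\beta\setminus U$ and the sets $B_C$, $C\subseteq V_\beta$. By (4), every edge making a vertex belong to $B_C$ has its other end in $X_\beta$ or lies in $\delta(K_y)$ for some $y\in Y_\beta\cup\{y_\beta\}$, $y\ne$ root. So
$$|S_\beta|\le(\Delta+1)|X_\beta|+\sum_ys_y,$$
the sum over these at most $\ell+1$ nodes $y$. Each $y$ occurs for at most two blocks, and $|X_\beta|\le O_k(h_\beta+1)$ by Lemma 12. So by Cauchy–Schwarz and (3),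
$$\sum_\beta|S_\beta|^2\le O_k(\Delta^2n).\tag{6}$$

**Step 3: two kinds of edges.** *S-edges* are the remaining edges with both ends in $\bigcup_\beta S_\beta$. As $S_\beta\cap W=\emptyset$ by (5) and the definition of $U$, they are $F_0$-edges; so they lie within one block or between two blocks adjacent in the block tree. *Inner edges* are the remaining edges with both ends in one patch $C$, not both in $B_C$. Every remaining edge is of one of these kinds: an end in $X$ is in $X\setminus U$, so any remaining edge with an end in $X$ or with ends in different patches is an S-edge; and an edge inside a patch is an S-edge or inner.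

## 12. The drawing of one patch

Fix a patch $C$ containing real vertices; $Q_C$ is a closed disc.

**Step 1: windows for the vortex edges.** Edges of $F_j$ will be chords of convex polygons; here we create these polygons. Let $r\subseteq C$ be a run with at least $2$ real vertices, on $\partial D_j$. The arc of $\partial D_j$, along the sequence $a_1,\dots,a_m$, from its first to its last real vertex consists of edges of $\Gamma[C]$, so it lies in the interior of $Q_C$. Choose a second arc with the same ends, otherwise in the interior of $D_j$ and close to the first. The two arcs form a closed curve $F_r$ bounding an open disc $f_r$ with $\bar f_r\subset D_j\cap\mathrm{int}\,Q_C$. $F_r$ passes through exactly the real vertices of the run, in their linear order, and $F_r\cup f_r$ meets $F_0$ only in these vertices. Make $F_r$ a cycle whose vertices are these real vertices and one dummy between any two cyclically consecutive ones; it has length at least $4$. For different runs the sets $\bar f_r$ are disjoint.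

**Step 2: the graph $D$ and the slits.** Let $D$ consist of the real vertices of $C$, all cycles $F_r$, and all remaining $F_0$-edges inside $C$ *except* those with both ends in $B_C$ and those with both ends in the same run. $D$ is a simple graph embedded in the interior of $Q_C$. We want the vertices of $B_C$ on the outer cycle. For each $b\in B_C$ let $\gamma_b$ be the part from $b$ to $\partial Q_C$ (up to the midpoint) of a remaining $F_0$-edge joining $b$ to a vertex outside $C$. The $\gamma_b$ are disjoint and meet $\partial Q_C$ only in their ends. They meet $D\cup\bigcup_r\bar f_r$ only in $b$: an $F_0$-edge meets the discs $D_j$ only in $W$, and $b\notin W$ by (5).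

Cut $Q_C$ open along all $\gamma_b$. Cutting a disc along disjoint arcs, each having exactly one end on the boundary, gives a closed disc $Q'$. The graph $D$ and the discs $f_r$ lift to $Q'$, and each $b$ lies on $\partial Q'$, between the two copies of $\gamma_b$; so $D\cap\partial Q'=B_C$.

**Step 3: a framed graph.** Make $\partial Q'$ a cycle $O$ with vertex set $B_C$ and dummies, at least one dummy between any two cyclically consecutive vertices of $B_C$, with $|O|\ge4$. Regard $Q'$ as part of a sphere and apply Lemma 10 (genus $0$) to $D\cup O$, filling all faces inside $O$ except the $f_r$. Call the result $D^+$. It is a simple plane graph with outer cycle $O$; all inner faces are triangles except the $f_r$, which are bounded by the $F_r$. The cycles $O$ and $F_r$ have length at least $4$ and are pairwise disjoint, by (5). They are induced in $D^+$: the two exceptions in the definition of $D$ exclude chords in $D\cup O$, and each new edge has a new end. So $D^+$ is a framed graph with windows $f_r$, and Lemma 8 applies.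

**Step 4: restrict, and add chords.** From a drawing of $D^+$ as in Lemma 8 keep the real vertices of $C$ and the inner edges in $D$, and add as straight chords all remaining edges with both ends in the same run $r$ (edges of $F_j$ or $F_0$). These chords lie, apart from their ends, in the open convex region $f_r$, since consecutive real vertices of $F_r$ are separated by a dummy corner. Now all inner edges of $C$ are drawn: an inner edge not in $D$ is an $F_j$-edge, $j\ge1$, or an $F_0$-edge with both ends in one run. Two inner edges with no common end intersect only if both are chords of the same $f_r$ with interleaving ends.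

*(7) The number of intersecting independent pairs of inner edges of the same patch, over all patches, is at most $2\Lambda|E(F)|$.* Two $F_0$-edges with ends in the same run do not interleave: embed $Q_C$ in a sphere; if independent, the edges are disjoint arcs in the closed disc complementary to $f_r$. So each interleaving pair contains an $F_j$-edge $e$, $j\ge1$, such that an end of the other edge $e'$ lies strictly between the ends of $e$. By (1) there are at most $2\Lambda$ such $e$ for each $e'$.

## 13. Assembling the patches: end of the proof of Proposition 5

**Step 1: positions.** We choose positions from the coarsest scale to the finest. Take a plane straight-line drawing of the block tree, with $\beta$ at $p_\beta$. Let $\mathbb D_\beta$ be the disc of radius $\delta$ about $p_\beta$, with $\delta$ so small that the $\mathbb D_\beta$ are disjoint, $\mathrm{conv}(\mathbb D_\beta\cup\mathbb D_{\beta'})$ and $\mathrm{conv}(\mathbb D_\gamma\cup\mathbb D_{\gamma'})$ are disjoint for tree edges $\beta\beta'$, $\gamma\gamma'$ without common end, and $\mathbb D_\gamma$ meets $\mathrm{conv}(\mathbb D_\beta\cup\mathbb D_{\beta'})$, $\beta\beta'$ a tree edge, only if $\gamma\in\{\beta,\beta'\}$.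

In the interior of $\mathbb D_\beta$ choose *sites*: a point for each real $x\in X_\beta\setminus U$ and a point $p_C$ for each patch $C\subseteq V_\beta$ with real vertices, such that among all sites of all blocks no three are collinear. For each such patch $C$ choose positions of $O$ on the unit circle, in the right cyclic order, writing $o_b$ for the position of $b\in B_C$. Choose $c_C$ in the interior of $\mathrm{conv}(O)$ off the finitely many lines $o_bo_{b'}$ ($b\ne b'$ in $B_C$) and the lines through some $o_b$ parallel to $\sigma-p_C$, $\sigma\ne p_C$ a site. Let $\varepsilon>0$ be smaller than half the distance from $c_C$ to each of these lines and smaller than $1-|c_C|$, for all $C$.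

Take the drawing of Section 12 with $c=c_C$ and this $\varepsilon$, scale it by $\delta'$, and put it at $p_C$, the unit disc becoming the disc $\mathbb D_C$ of radius $\delta'$ about $p_C$. Real vertices of $X\setminus U$ are placed at their sites. For $\delta'$ small, the $\mathbb D_C$ are disjoint, contain no other sites, and lie in the discs $\mathbb D_\beta$ of their blocks. All inner edges of $C$ lie in $\mathbb D_C$; those with no end in $B_C$ lie in the ball $\mathbb B_C\subset\mathbb D_C$ of radius $\varepsilon\delta'$ about $p_C+\delta'c_C$. S-edges are drawn as segments.

**Step 2: what S-edges can meet.** For $\delta'$ sufficiently small the following hold.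

(i) *An S-edge $e$ meets $\mathbb D_C$ only if it has an end in $B_C$.* Suppose it has no such end. Its ends are then at distance at most $\delta'$ from sites $\sigma,\sigma'\ne p_C$. If $\sigma=\sigma'$, then both ends lie in one patch $C'\ne C$, and $e\subseteq\mathbb D_{C'}$, which is disjoint from $\mathbb D_C$. Otherwise $e$ is within $\delta'$ of the segment $\sigma\sigma'$, which does not contain $p_C$, as no three sites are collinear.

(ii) *No S-edge meets $\mathbb B_C$.* By (i) it suffices to consider an S-edge with an end $b\in B_C$. If its other end is $b'\in B_C$, use that $c_C$ has distance greater than $\varepsilon$ from the line $o_bo_{b'}$. Otherwise the other end is within $\delta'$ of a site $\sigma\ne p_C$; after rescaling $\mathbb D_C$ to the unit disc, the edge lies on a line through $o_b$ whose direction tends to that of $\sigma-p_C$ as $\delta'\to0$, so the distance of this line from $c_C$ tends to a number greater than $2\varepsilon$.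

(iii) *S-edges that have no block in common are disjoint.* An S-edge with ends in blocks $\beta,\beta'$, equal or adjacent, lies in $\mathrm{conv}(\mathbb D_\beta\cup\mathbb D_{\beta'})$; use the choice of $\delta$.

**Step 3: the count.** The independent pairs that may intersect are the following.

1. Two inner edges, necessarily of the same patch: by (7) at most $2\Lambda|E(F)|\le(k+1)\Delta^2n$.
2. An S-edge and an inner edge of a patch $C$: by (i) the S-edge has an end in $B_C$, and by (ii) the inner edge has an end in $B_C$ too, for otherwise it lies in $\mathbb B_C$. That is at most $(\Delta|B_C|)^2$ pairs per patch, in total at most $\Delta^2\sum_\beta|S_\beta|^2$, since the sets $B_C$ with $C\subseteq V_\beta$ are disjoint subsets of $S_\beta$.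
3. Two S-edges with a common block, by (iii): at most $\sum_\beta(\Delta|S_\beta|)^2$.

By (6) the total is at most $O_k(\Delta^4n)$. The wild edges and the edges at $A$ add at most $O_k(\Delta^2n)$. Lemma 3 proves Proposition 5, and with Section 4, Theorem 1. $\blacksquare$

## 14. Minor-closed classes: Theorem 2

(a)⇒(b): if some graph $H$ is not in $\mathcal G$, all graphs in $\mathcal G$ are $H$-minor-free. Apply Theorem 1 with $\Delta=\Delta(G)$; edgeless graphs are trivial. (b)⇒(c) is clear, and (c)⇒(d) follows from $\mathrm{cr}\le\overline{\mathrm{cr}}$.

(d)⇒(a): let $b(G)$ be the minimum number of edges between the two parts of a vertex partition with both parts of size at least $|V(G)|/3$. By Pach–Shahrokhi–Szegedy (Algorithmica 1996) there is an absolute constant $\alpha_0>0$ with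
$$\mathrm{cr}(G)+\sum_v\deg(v)^2\ge\alpha_0\,b(G)^2\quad\text{for all }G.$$
There are cubic graphs on arbitrarily many vertices $n$ with $b(G)\ge\alpha n$, $\alpha>0$ constant (Bollobás, European J. Combin. 1988). For these, $\mathrm{cr}(G)\ge\alpha_0\alpha^2n^2-9n$, which is not $o(n^2)$. So if (d) holds, $\mathcal G$ does not contain all graphs. $\blacksquare$
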